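# When is the $K(k)\vee\cdots\vee K(n)$-local Brown–Comenetz dual of the sphere invertible?

## 1. The guess that $I_{k,n}$ is always invertible

Fix a prime $p$ and integers $1\le k\le n$. In the category of $K(k)\vee\cdots\vee K(n)$-local spectra there is a canonical object $I_{k,n}$, the local Brown–Comenetz dual of the sphere. For $k=n$ it is invertible, and for every $k\le n$ its endomorphism spectrum is the unit. So the answer one would first guess to "for which $k\le n$ is $I_{k,n}$ invertible, or at least dualizable?" is: for all of them. We make the question precise and test this guess.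

**Notation.** $K(i)$ is Morava $K$-theory at $p$ (with $K(0)=H\mathbb Q$), $E_n$ is a Lubin–Tate spectrum of height $n$, and $L_n$ is localization at $E_n$, equivalently at $K(0)\vee\cdots\vee K(n)$. It is smashing, and $L_n$-local spectra are $p$-local. $\mathrm{Sp}_{k,n}$ is the category of $K(k)\vee\cdots\vee K(n)$-local spectra, with localization functor $L_{k,n}$, product $X\,\overline\wedge\,Y=L_{k,n}(X\wedge Y)$ and unit $L_{k,n}S^0$. Its internal hom is the ordinary function spectrum $F(X,Y)$, which is local when $Y$ is. Objects of $\mathrm{Sp}_{k,n}$ are $L_n$-local. For $k=n$ we get the $K(n)$-local category, and $L_{n,n}=L_{K(n)}$.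

**Definition (dualizable, invertible).** $X\in\mathrm{Sp}_{k,n}$ is dualizable if the canonical map $F(X,L_{k,n}S^0)\,\overline\wedge\,X\to F(X,X)$ is an equivalence. Then, with $X^\vee=F(X,L_{k,n}S^0)$, we have $Y\,\overline\wedge\,X\simeq F(X^\vee,Y)$ for all $Y\in\mathrm{Sp}_{k,n}$. $X$ is invertible if $X\,\overline\wedge\,Y\simeq L_{k,n}S^0$ for some $Y$; invertible objects are dualizable. We write $\mathrm{Sp}_{k,n}^{\mathrm{dual}}$ and $\mathrm{Pic}_{k,n}$ for the two classes.

For example $L_{k,n}(S^0/p)$ is dualizable, being the localization of a finite spectrum. It is not invertible: by the Künneth formula $K(n)_*X$ has rank one over $K(n)_*$ for $X$ invertible, while $K(n)_*(S^0/p)$ has rank two. The dualizable objects form a thick subcategory, and symmetric monoidal functors preserve them.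

**Definition (Brown–Comenetz duals).** $I_{\mathbb Q/\mathbb Z}$ is the spectrum with $[Y,I_{\mathbb Q/\mathbb Z}]_0\cong\mathrm{Hom}(\pi_0Y,\mathbb Q/\mathbb Z)$. $M_{k,n}X$ is the fibre of $L_nX\to L_{k-1}X$. Then
$$I_{k,n}X=F(M_{k,n}X,I_{\mathbb Q/\mathbb Z}),\qquad I_{k,n}=I_{k,n}(L_{k,n}S^0)\simeq I_{k,n}S^0,\qquad I_n=I_{n,n}.$$

For example $M_{1,1}S^0$ is the fibre of the rationalization $L_1S^0\to L_0S^0$, that is, $\Sigma^{-1}\operatorname{colim}_j L_1S^0/p^j$, a spectrum with $p$-power torsion homotopy.

We take the following as given. $I_{k,n}$ lies in $\mathrm{Sp}_{k,n}$. For $j\le k$ we have $I_{k,n}X\simeq L_{k,n}I_{j,n}X$. The map $L_{k,n}S^0\to I_{k,n}^2(L_{k,n}S^0)$ is an equivalence, so $F(I_{k,n},I_{k,n})\simeq L_{k,n}S^0$. Finally, the following conditions are equivalent, where $(E_{k,n})^\vee_*X=\pi_*L_{k,n}(E_n\wedge X)$: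

1. $I_{k,n}\in\mathrm{Sp}^{\mathrm{dual}}_{k,n}$;
2. $I_{k,n}\in\mathrm{Pic}_{k,n}$;
3. $(E_{k,n})^\vee_*(I_{k,n})$ is a finitely generated $(E_n)_*$-module;
4. $E_n\,\overline\wedge\,I_{k,n}$ is $K(n)$-local.

The question, from Drew Heard, "The $\mathop{Sp}_{k,n}$-local stable homotopy category", arXiv:2108.02486 (2021), is for which $k,n$ these hold.

**First test: $k=n$.** Here $E_n\,\overline\wedge\,I_{n,n}=L_{K(n)}(E_n\wedge I_{n,n})$ is $K(n)$-local by construction. So (4) holds, hence all four conditions, and $I_n$ is invertible in $\mathrm{Sp}_{n,n}$. The guess passes.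

**Second test: the endomorphisms.** $F(I_{k,n},I_{k,n})$ is the unit, as it must be for an invertible object. Is this enough? Algebra says no. Let $R=\mathbb F[x,y]/(x,y)^2$ over a field $\mathbb F$ and $\omega=\mathrm{Hom}_{\mathbb F}(R,\mathbb F)$, an injective $R$-module. Then $\mathrm{Hom}_R(\omega,\omega)=\mathrm{Hom}_{\mathbb F}(\omega,\mathbb F)=R$. An invertible module over the local ring $R$ is free of rank one, but $\omega/(x,y)\omega$ is dual to the socle $(x,y)$ of $R$, so $\omega$ needs two generators. Double duality does not give invertibility, and this argument for the guess stops here.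

**Third test: after smashing with a small finite spectrum.** A finite $p$-local spectrum $V$ has type $\ge r$ if $K(i)_*V=0$ for $i<r$; it has type $r$ if moreover $K(r)_*V\neq0$, and then $K(i)_*V\ne0$ for all $i\ge r$. Let $\mathcal C_r$ be the class of those of type $\ge r$. For example $S^0_{(p)}$ has type $0$ and $S^0/p^m$ has type $1$. Put $DV=F(V,S^0_{(p)})$. Since $K(i)_*DV$ is dual to $K(i)_*V$, $DV$ and $V$ have the same type. For $Y$ a $p$-local spectrum,
$$F(V,Y)\simeq DV\wedge Y, \tag{1}$$
since both sides are exact in $V$ and agree for $V=S^0_{(p)}$.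

The functor $M_{k,n}$ is smashing and $M_{k,n}S^0$ is $p$-local, so $I_{k,n}$ is $p$-local, and by (1)
$$I_{k,n}V=F(V\wedge M_{k,n}S^0,I_{\mathbb Q/\mathbb Z})=F(V,I_{k,n})\simeq DV\wedge I_{k,n}. \tag{2}$$

**Proposition 1.** Let $1\le k\le n$ and $V\in\mathcal C_n$. Then $I_{k,n}V\simeq DV\wedge I_{k,n}$ is dualizable in $\mathrm{Sp}_{k,n}$.

**Step 1: type $n$ spectra only see $K(n)$.** Let $W\in\mathcal C_n$ and let $Y$ be $L_n$-local. If $T$ is $K(n)$-acyclic, then $T\wedge DW$ is $K(i)$-acyclic for all $0\le i\le n$: for $i<n$ because of $DW$, for $i=n$ because of $T$. So $[T,W\wedge Y]=[T\wedge DW,Y]=0$, and $W\wedge Y$ is $K(n)$-local. Now let $Y$ be any spectrum. Smashing with a finite $p$-local spectrum commutes with $L_{k,n}$. Both $W\wedge L_{k,n}Y$ and $W\wedge L_{K(n)}Y$ are $K(n)$-local, and the map between them is a $K(n)$-equivalence. Hence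
$$L_{k,n}(W\wedge Y)\simeq W\wedge L_{k,n}Y\simeq W\wedge L_{K(n)}Y. \tag{3}$$

**Step 2: compute the two sides of the duality map.** Put $V'=DV\in\mathcal C_n$ and $U=I_n$. By (3) and $L_{K(n)}I_{k,n}\simeq I_n$, the object in question is $Z:=V'\wedge I_{k,n}\simeq V'\wedge U$. By the first test $U$ is invertible in $\mathrm{Sp}_{n,n}$, with inverse $U^{-1}=F(U,L_{K(n)}S^0)$. Using (1) and (3),
$$F(Z,L_{k,n}S^0)\simeq F(U,DV'\wedge L_{k,n}S^0)\simeq F(U,DV'\wedge L_{K(n)}S^0)\simeq DV'\wedge U^{-1},$$
$$F(Z,L_{k,n}S^0)\,\overline\wedge\,Z\simeq DV'\wedge V'\wedge L_{K(n)}(U^{-1}\wedge U),\qquad F(Z,Z)\simeq DV'\wedge V'\wedge F(U,U).$$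

**Step 3: compare.** The map $F(U,L_{k,n}S^0)\wedge U\to F(U,U)$ factors through $F(U,L_{K(n)}S^0)\wedge U$, since $U$ is a module over $L_{K(n)}S^0$. So under these identifications the canonical map for $Z$ is $DV'\wedge V'$ smashed with the canonical map $L_{K(n)}(U^{-1}\wedge U)\to F(U,U)$. The latter is an equivalence because $U$ is invertible. So $Z$ is dualizable. $\square$

The guess has passed two tests, and the remaining evidence is inconclusive. It is nevertheless wrong for every $k<n$, and Proposition 1 turns out to be all that survives.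

**Theorem A.** For $1\le k\le n$, conditions (1)–(4) hold if and only if $k=n$ (for every prime $p$).

**Theorem B.** Let $V$ be a finite $p$-local spectrum and $1\le k\le n$. Then $I_{k,n}V\simeq DV\wedge I_{k,n}$ is dualizable in $\mathrm{Sp}_{k,n}$ if and only if $k=n$ or $V\in\mathcal C_n$.

For the third statement, let $\mathbb S_n=\mathrm{Aut}(\Gamma_n/\mathbb F_{p^n})$, where $\Gamma_n$ is the Honda formal group. It acts on $E_n$. For a continuous character $\chi:\mathbb S_n\to\mathbb Z_p^\times$, let $\Sigma^dE_{n*}[\chi]$ be the free $E_{n*}$-module on a generator $e$ of degree $d$ with the semilinear action determined by $ge=\chi(g)e$. For example, $\pi_*(E_n\wedge S^d)=\Sigma^dE_{n*}[1]$.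

**Theorem C.** Let $1\le k<n$, let $X\in\mathrm{Sp}_{k,n}^{\mathrm{dual}}$, and suppose $\pi_*L_{K(n)}(E_n\wedge X)\cong\Sigma^dE_{n*}[\chi]$ for some $d\in\mathbb Z$ and continuous character $\chi:\mathbb S_n\to\mathbb Z_p^\times$. Then $\chi=1$. Consequently $\Sigma^dI_n^{\otimes s}$ ($s,d\in\mathbb Z$, tensor powers in $\mathrm{Sp}_{n,n}$) is the $K(n)$-localization of a dualizable object of $\mathrm{Sp}_{k,n}$ if and only if $s=0$.

## 2. Lubin–Tate spectra at two adjacent heights

Conditions (1) and (2) do not involve a choice of $E_n$, so we may use Honda formal groups.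

A formal group law over a $\mathbb Z_{(p)}$-algebra is $p$-typical if it is classified by a map from $BP_*=\mathbb Z_{(p)}[v_1,v_2,\dots]$. Modulo $p$ it then satisfies $[p]_F(t)=\sum^F_{i\ge1}v_it^{p^i}$. Over a field of characteristic $p$ the height is the $h$ for which $[p]_F(t)$ has lowest term a nonzero multiple of $t^{p^h}$. For example, the multiplicative group has $[p](t)=(1+t)^p-1=t^p$ modulo $p$, so its height is $1$.

**Height $n$.** Let $\kappa=\mathbb F_{p^n}$, $E=E_n$, $E_0=W(\kappa)[[u_1,\dots,u_{n-1}]]$, $E_*=E_0[u^{\pm1}]$, $|u|=-2$. The map $BP_*\to E_*$ sends $v_i\mapsto u_iu^{1-p^i}$ for $i<n$, $v_n\mapsto u^{1-p^n}$ and $v_i\mapsto0$ for $i>n$. The resulting law is $F(x,y)=u\,G(u^{-1}x,u^{-1}y)$ with $G$ a $p$-typical law over $E_0$. Modulo $p$ we have $[p]_G(t)=\sum^G_{1\le i\le n}u_it^{p^i}$ with $u_n=1$. Modulo the maximal ideal, $G$ becomes $\Gamma_n$, with $[p]_{\Gamma_n}(t)=t^{p^n}$.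

**Height $n-1$.** Let $n\ge2$, $q=p^{n-1}$, $\kappa'=\mathbb F_q$, $E'=E_{n-1}$, with $E'_0=W(\kappa')[[u_1',\dots,u'_{n-2}]]$, $E'_*=E'_0[u'^{\pm1}]$ and $F'(x,y)=u'G'(u'^{-1}x,u'^{-1}y)$ in the same way. Let $H$ be the reduction of $G'$ to $\kappa'$. It is defined over $\mathbb F_p$ and $[p]_H(t)=t^q$. For $n=2$ this is $E'_0=\mathbb Z_p$, $q=p$, and $H$ of height $1$.

An endomorphism $f$ of $H$ over a field $L\supseteq\mathbb F_q$ commutes with $[p]_H=t^q$, so its coefficients satisfy $f_i^q=f_i$ and lie in $\mathbb F_q$. Write $\mathbb S_{n-1}=\mathrm{Aut}(H/\mathbb F_q)=\mathrm{Aut}(H_L)$.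

**The action.** $\mathbb S_n$ acts on $E$ by ring maps up to homotopy. On $E_0$, $g$ acts by a continuous $W(\kappa)$-algebra automorphism $\psi_g$, and there is an isomorphism $\theta_g:\psi_{g*}G\to G$ reducing to $g^{\pm1}$ (sign by convention) modulo the maximal ideal.

The textbook facts we use are these.

* **(F1)** (Landweber) $E_*M=E_*\otimes_{BP_*}BP_*M$ for all spectra $M$, and $E_*\otimes_{BP_*}-$ is exact on $BP_*BP$-comodules; likewise for $E'$. For a homotopy $BP$-module $M$, $BP_*M=BP_*BP\otimes_{BP_*}\pi_*M$.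
* **(F2)** (Hopkins–Smith) A finite $p$-local spectrum $V$ of type $j\ge1$ has a self-map $w:\Sigma^dV\to V$, $d>0$, with $K(j)_*w$ an isomorphism and $K(i)_*w$ nilpotent for $i\neq j$. The thick subcategories of finite $p$-local spectra are $0$ and the $\mathcal C_r$.
* **(F2′)** (Landweber) For $j\ge1$ and $I_j=(p,v_1,\dots,v_{j-1})$, the primitives of $BP_*/I_j$ are $\mathbb F_p[v_j]$.
* **(F3)** (Gross–Hopkins; proof by Strickland, *Gross–Hopkins duality*, Topology 39 (2000)) For all $p$ and $n\ge1$, $\pi_*L_{K(n)}(E\wedge I_n)\cong\Sigma^{n^2-n}E_*[\det^{\pm1}]$ as $\mathbb S_n$-modules (sign by convention), where $\det$ is the reduced norm. In particular $\det(a)=a^n$ for $a\in\mathbb Z_p^\times\subset\mathbb S_n$.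
* **(F4)** (Lazard) Formal groups of equal finite height over a separably closed field of characteristic $p$ are isomorphic.
* **(F5)** (Dieudonné, Lubin) $\mathrm{End}(\Gamma_n)\otimes\mathbb Q$ and $\mathrm{End}(H)\otimes\mathbb Q$ are central division algebras over $\mathbb Q_p$ of dimensions $n^2$ and $(n-1)^2$.
* **(F6)** (Cartier) In a $p$-typical law $H$, the $p$-typical curves are the series $\sum^H_{i\ge0}c_it^{p^i}$. The curve $t$ is $p$-typical, and homomorphisms carry $p$-typical curves to $p$-typical curves.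

## 3. A twisted rank-one module, and why reducing modulo $p$ is not enough

Suppose $n\ge2$ and $X=I_{n-1,n}$ is dualizable. Then $E\,\overline\wedge\,X\simeq F(X^\vee,E)$ is $K(n)$-local, so by (F3) its homotopy is $\Sigma^dE_*[\det^{\pm1}]$ with $d=n^2-n$. The first thing to try is to look for a contradiction in this module, for instance after inverting $u_{n-1}$ to see height $n-1$. There is none: as an $E_*$-module it is the same as $\pi_*(E\,\overline\wedge\,\Sigma^dL_{n-1,n}S^0)$, and $\Sigma^dL_{n-1,n}S^0$ is certainly dualizable. Only the $\mathbb S_n$-action can distinguish the two.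

To make the action do work at height $n-1$, smash with $E'$. Let $\mathbb S_n$ act on $E'\wedge E\wedge X$ through $E$. Elements coming from $E'_*X$ through the unit of $E$ are fixed. If the module is free on $\epsilon$ with $g\epsilon=\chi(g)\epsilon$, a fixed element $y\epsilon$ gives a semi-invariant
$$g(y)=\chi(g)^{-1}y \tag{4}$$
in (a quotient of) $\pi_*(E'\wedge E)$. We want to show that such $y$ exist only for trivial $\chi$. The ring $\pi_0(E'\wedge E)$ is uncompleted and very large. We make it manageable by smashing $X$ with a finite spectrum $V$ of type $n-1$.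

The sensible first choice is to kill $p$ as well. Then $y$ lives in an $\mathbb F_p$-algebra $C$, only $\chi$ modulo $p$ matters, and we learn at best that $\chi\equiv1$ mod $p$. At $p=2$ this is empty, because $(\mathbb Z/2)^\times$ is trivial. For $n=p=2$ the central element $3=1+p$ has $\det(3)=9$, and $9\equiv1$ modulo $2$, $4$ and $8$: this element shows a nontrivial character only modulo $16$. So we need spectra $V$ that kill only $p^m$, with $m$ arbitrary, and a way to lift statements about $C$ to a flat $\mathbb Z/p^m$-algebra.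

There is a second obstacle, already modulo $p$. Since $\chi$ mod $p^m$ has finite image, $y$ is fixed by an open subgroup of $\mathbb S_n$. In the field $\kappa((u_{n-1}))$ only constants are fixed by an open subgroup, which will be easy. But $C$ is an infinite extension of this field, and a semi-invariant could be a constant of $C$ on which $\mathbb S_n$ acts nontrivially. The way past this is to prove that $\mathbb S_n$ fixes all constants of $C$. That will follow because the Galois group of $\kappa((u_{n-1}))$, even after extending the constants to $\bar\kappa$, realizes every automorphism of $H$.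

From here to the end of Section 7, $n\ge2$.

## 4. Finite spectra of type $n-1$ on which only $p^m$ need vanish

**Lemma 2.** For each $m\ge1$ there are a finite $p$-local spectrum $V$ of type $n-1$ and a map $\iota:S^0\to V$ such that $BP_*V\cong BP_*/J$, generated by the Hurewicz image of $\iota$, with $J\subset(p^m,v_1,\dots,v_{n-2})$.

For $n=2$ the Moore spectrum $V=S^0_{(p)}/p^m$ does this, with $J=(p^m)$.

*Proof.* For $1\le j\le n-1$ we construct $V_j$ of type $j$ and $\iota_j$ with $BP_*V_j=BP_*/J_j$ generated by $\iota_j$, such that $J_j\subset(p^m,v_1,\dots,v_{j-1})$ and such that $BP_*/J_j$ has a finite filtration by submodules with quotients suspensions of $BP_*/I_j$. Start with $V_1=S^0_{(p)}/p^m$ and the bottom cell; the filtration is by powers of $p$.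

**Step 1: the self-map acts by a primitive element.** Given $V_j$, take $w$ from (F2). As $w_*$ is $BP_*$-linear, it is multiplication by some $a\in(BP_*/J_j)_d$. The element $a\iota_j$ is the Hurewicz image of $w\circ\iota_j$, so $a$ is primitive. The projection $BP_*/J_j\to BP_*/I_j$ is a comodule map, so by (F2′) the image of $a$ is $cv_j^N$ with $c\in\mathbb F_p$; since $d>0$, $N\ge1$.

**Step 2: $c\ne0$.** Suppose $c=0$. Then $a\in I_j/J_j$. The ideal $I_j$ kills each of the finitely many filtration quotients, so $a$ is nilpotent. So $BP_*(w^r)=0$ for some $r$, hence $BP\wedge w^{-1}V_j=0$. As $K(j)$ is a homotopy $BP$-module, $K(j)\wedge w^{-1}V_j$ is a retract of $K(j)\wedge BP\wedge w^{-1}V_j=0$. But $K(j)_*w$ is an isomorphism, so $K(j)_*(w^{-1}V_j)=K(j)_*V_j\neq0$, a contradiction.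

**Step 3: keep the power of $p$ high.** Replace $w$ by $w^m$, hence $a$ by $a^m$. A lift $\hat a\in BP_*$ of $a$ lies in $(p,v_1,\dots,v_j)$, so $\hat a^m\in(p^m,v_1,\dots,v_j)$. On each filtration quotient $a^m$ acts as $c^mv_j^{Nm}$, which is injective. By induction along the filtration and the snake lemma, $a^m$ is injective on $BP_*/J_j$, and $BP_*/(J_j,\hat a^m)$ is filtered by suspensions of $BP_*/(I_j,v_j^{Nm})$, hence by suspensions of $BP_*/I_{j+1}$.

**Step 4: take the cofibre.** Let $V_{j+1}$ be the cofibre of $w^m$, $\iota_{j+1}$ the composite $S^0\to V_j\to V_{j+1}$, and $J_{j+1}=J_j+(\hat a^m)$. The long exact sequence gives $BP_*V_{j+1}=BP_*/J_{j+1}$, generated by $\iota_{j+1}$. The type of $V_{j+1}$ is $j+1$: $K(i)_*V_{j+1}=0$ for $i<j$ because this holds for $V_j$; $K(j)_*V_{j+1}=0$ because $K(j)_*w$ is an isomorphism; and $K(j+1)_*V_{j+1}\neq0$ because $K(j+1)_*w$ is nilpotent on $K(j+1)_*V_j\ne0$. Put $V=V_{n-1}$. $\square$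

## 5. The height $n-1$ formal group over $\kappa((s))$

The ideal $(p,u_1,\dots,u_{n-2})\subset E_0$ is the smallest ideal modulo which $p=0$ and $[p]_G\equiv0$ mod $t^q$. Since $\psi_{g*}G\cong G$, it is $\mathbb S_n$-invariant. Let $\bar G$ be the reduction of $G$ to
$$E_0/(p,u_1,\dots,u_{n-2})=\kappa[[s]],\qquad s=u_{n-1},$$
and put $K=\kappa((s))$. So $\mathbb S_n$ acts on $\kappa[[s]]$ and $K$ by $\kappa$-linear automorphisms; they preserve the valuation and are therefore continuous. Let $v$ be the valuation on $K^{sep}$ with $v(s)=1$, let $\bar\kappa\subset K^{sep}$ be the algebraic closure of $\kappa$, and put $\mathcal I=\mathrm{Gal}(K^{sep}/K\bar\kappa)$. We have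
$$[p]_{\bar G}(t)=st^q+_{\bar G}t^{pq}=\gamma(t^q),\qquad\gamma(t)=st+_{\bar G}t^p,\qquad\gamma(t)\equiv t^p\bmod s. \tag{5}$$
The lowest term of $\gamma$ is $st$. So $\bar G$ has height $n-1$ over $K$, and height $n$ modulo $s$.

**Lemma 3.** If $U\subset\mathbb S_n$ is an open subgroup, then $K^U=\kappa$.

**Step 1: an element $g$ acting trivially on $K$ lies in $\mathbb Z_p^\times$.** For such $g$, $\theta_g$ induces an automorphism $\theta$ of $\bar G$ over $\kappa[[s]]$ that reduces to $g^{\pm1}$ mod $s$. We show that $\theta$ is trapped between two division algebras.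

Reduction $\mathrm{End}(\bar G)\to\mathrm{End}(\Gamma_n)$ is injective. Suppose $f=s^jf_1\ne0$ is an endomorphism with $j\ge1$ and $f_1\not\equiv0$ mod $s$. Then $f\circ[p]=s^jf_1([p](t))$ is divisible by exactly $s^j$, because $[p](t)\equiv t^{p^n}$ mod $s$. But $[p]\circ f=\gamma(f(t)^q)$ is divisible by $s^{qj}$, and $qj>j$, a contradiction.

On the other hand, by (F4), $\mathrm{End}(\bar G)\subset\mathrm{End}(\bar G_{K^{sep}})\cong\mathrm{End}(H_{K^{sep}})=\mathrm{End}(H/\mathbb F_q)$. So the commutative ring $\mathbb Q_p[\theta]\subset\mathrm{End}(\bar G)\otimes\mathbb Q$ embeds in central division algebras of degrees $n$ and $n-1$, by (F5). It is a finite-dimensional domain, hence a field, and its degree over $\mathbb Q_p$ divides both $n$ and $n-1$. So it is $\mathbb Q_p$, and $g\in\mathbb Q_p\cap\mathbb S_n$. Write $g=p^ra$ with $a\in\mathbb Z_p^\times$. If $r\neq0$, then $[p]_{\Gamma_n}=t^{p^n}$ would be invertible, which it is not. So $g\in\mathbb Z_p^\times$.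

**Step 2: a nonconstant invariant would make $U$ too small.** Suppose $f\in K^U\setminus\kappa$. Subtracting a constant or inverting, we may assume $v(f)=e>0$. By continuity $U$ fixes $\kappa((f))$ pointwise. Since $[K:\kappa((f))]=e$, $U$ acts on $K$ through at most $e$ automorphisms. By Step 1, $U/(U\cap\mathbb Z_p^\times)$ is finite. As $U$ has finite index in $\mathbb S_n$, also $\mathbb S_n/\mathbb Z_p^\times$ is finite.

It is infinite, however. It contains $\mathcal O_L^\times/\mathbb Z_p^\times$ with $L/\mathbb Q_p$ unramified of degree $n\ge2$. Pick $x\in\mathcal O_L\setminus\mathbb Z_p$. If $1+p^jx=c(1+p^ix)$ with $c\in\mathbb Z_p^\times$ and $1\le i<j$, then $1-c=p^ix(c-p^{j-i})$ with $c-p^{j-i}$ a unit of $\mathbb Z_p$. That forces $x\in\mathbb Q_p\cap\mathcal O_L=\mathbb Z_p$, a contradiction. So the elements $1+p^jx$, $j\ge1$, lie in distinct cosets. $\square$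

Next we need the size of the field generated by an isomorphism $\bar G\cong H$.

**Lemma 4.** Let $\phi(t)=\sum_{i\ge1}b_it^i$ be an isomorphism $\bar G\to H$ over $K^{sep}$. Put $v_j=\frac1{(q-1)q^j}$ (a rational number, not to be confused with the generators of $BP_*$). Then $v(b_m)\ge v_j$ for $p^j\le m<p^{j+1}$, and $v(b_{p^j})=v_j$.

**Step 1: a recursion for the coefficients.** From $\phi\circ[p]_{\bar G}=[p]_H\circ\phi$ and (5) we get $\phi(\gamma(t^q))=\phi(t)^q$, so $\phi(\gamma(t))=\sum b_i^qt^i$. Since $[t^m]\gamma(t)^m=s^m$, the coefficient of $t^m$ gives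
$$b_m^q-s^mb_m=R_m:=\sum_{1\le i<m}b_i\,[t^m]\gamma(t)^i. \tag{6}$$

**Step 2: read valuations from the recursion.** If $v(b_m)<\frac m{q-1}$, then $v(b_m^q)<v(s^mb_m)$ and $v(R_m)=q\,v(b_m)$. If $v(b_m)\ge\frac m{q-1}$, both terms on the left have valuation $\ge\frac{qm}{q-1}$, so $v(R_m)\ge\frac{qm}{q-1}$. Hence

(i) $v(b_m)\ge\min\bigl(\frac m{q-1},\frac{v(R_m)}q\bigr)$;

(ii) if $v(R_m)<\frac{qm}{q-1}$, then $v(b_m)=v(R_m)/q$.

Moreover $\gamma^i\equiv t^{pi}$ mod $s$, so $[t^m]\gamma^i\in(s)$ unless $m=pi$.

**Step 3: $j=0$.** For $m=1$, $R_1=0$ and $b_1\ne0$, so $b_1^{q-1}=s$ and $v(b_1)=v_0$. For $1<m<p$, no $i$ satisfies $m=pi$. Inductively every term of $R_m$ has valuation $\ge1+v_0=\frac q{q-1}$, and (i) gives $v(b_m)\ge\frac1{q-1}=v_0$.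

**Step 4: $j\ge1$, by induction on $m$.** Terms of $R_m$ with $i\neq m/p$ have valuation $\ge1+v(b_i)>1\ge v_{j-1}$. The term $i=m/p$, if $p\mid m$, has $p^{j-1}\le i<p^j$, so its valuation is $\ge v_{j-1}$. By (i), $v(b_m)\ge\min(\frac m{q-1},\frac{v_{j-1}}q)=v_j$. If $m=p^j$, then $[t^{p^j}]\gamma^{p^{j-1}}\equiv1$ mod $s$ is a unit, so the term $i=p^{j-1}$ has valuation exactly $v_{j-1}$ and the other terms have larger valuation. Hence $v(R_m)=v_{j-1}<\frac{qm}{q-1}$, and (ii) gives $v(b_{p^j})=v_{j-1}/q=v_j$. $\square$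

*Example: $n=p=2$.* Here $q=2$ and $b_1=s$. In $\gamma(t)=st+_{\bar G}t^2$ the mixed terms have degree at least $3$, so $[t^2]\gamma=1$ and (6) reads $b_2^2+s^2b_2+s=0$. This is a separable Eisenstein equation over $K\bar\kappa$, so $v(b_2)=\frac12=v_1$. The other root is $b_2+s^2$. This is the $t^2$-coefficient of $h\circ\phi$ if $h\equiv t+t^2$ mod $t^3$, since $h\circ\phi\equiv b_1t+(b_2+b_1^2)t^2$. So the Galois group of this quadratic extension imitates an automorphism of $H$ modulo $t^3$. The next lemma says this happens completely.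

**Lemma 5.** With $\phi$ as in Lemma 4, for every $h\in\mathbb S_{n-1}$ there is $\sigma\in\mathcal I$ with $\sigma\phi=h\circ\phi$ ($\sigma$ acting on coefficients).

**Step 1: the monodromy map.** $\bar G$ and $H$ are defined over $K\bar\kappa$, so $\rho(\sigma):=\sigma\phi\circ\phi^{-1}$ lies in $\mathrm{Aut}(H_{K^{sep}})=\mathbb S_{n-1}$ for $\sigma\in\mathcal I$. Elements of $\mathbb S_{n-1}$ have coefficients in $\mathbb F_q\subset\bar\kappa$, fixed by $\mathcal I$. So $\sigma(\tau\phi)=\sigma(\rho(\tau)\circ\phi)=\rho(\tau)\circ\sigma\phi$, and $\rho(\sigma\tau)=\rho(\tau)\rho(\sigma)$. Thus $\rho$ is an anti-homomorphism. It is continuous for the topology given by truncating power series, since each truncation of $\rho(\sigma)$ depends only on the action of $\sigma$ on finitely many $b_i$. As $\mathcal I$ is compact, the image of $\rho$ is a closed subgroup.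

**Step 2: an upper bound.** Let $Q_j$ be the image of $\mathbb S_{n-1}$ in the truncated series mod $t^{p^j+1}$. Then $\mathbb S_{n-1}=\lim_jQ_j$. By (F6) an automorphism of $H$ has the form $\sum^H_{i\ge0}h_it^{p^i}$, and its coefficients lie in $\mathbb F_q$, so inductively $h_i\in\mathbb F_q$, with $h_0\ne0$. Its class in $Q_j$ depends only on $h_0,\dots,h_j$, so $|Q_j|\le(q-1)q^j$.

**Step 3: a lower bound from ramification.** $\sigma\in\mathcal I$ fixes $b_1,\dots,b_{p^j}$ if and only if $\sigma\phi\equiv\phi$ mod $t^{p^j+1}$, i.e. if and only if $\rho(\sigma)$ is trivial in $Q_j$. So $K\bar\kappa(b_1,\dots,b_{p^j})$ is Galois over $K\bar\kappa$, of degree the order of the image of $\rho(\mathcal I)$ in $Q_j$. The value group of $K\bar\kappa$ is $\mathbb Z$, and $v(b_{p^j})=\frac1{(q-1)q^j}$. So the ramification index, hence the degree, is at least $(q-1)q^j\ge|Q_j|$. Therefore $\rho(\mathcal I)\to Q_j$ is onto for every $j$. So $\rho(\mathcal I)$ is dense, and being closed it is all of $\mathbb S_{n-1}$. $\square$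

## 6. The ring $\pi_0(E'\wedge E)$ as a ring of isomorphisms

By (F1), $A_*:=\pi_*(E'\wedge E)=E'_*\otimes_{BP_*}BP_*BP\otimes_{BP_*}E_*$. It is even and $A_*=A_0[u'^{\pm1}]$. It is flat over $E'_*$: for an $E'_*$-module $N$, $N\otimes_{E'_*}A_*=(N\otimes_{BP_*}BP_*BP)\otimes_{BP_*}E_*$, where $N\mapsto N\otimes_{BP_*}BP_*BP$ is exact with values in comodules and $-\otimes_{BP_*}E_*$ is exact on comodules. $\mathbb S_n$ acts on $A_*$ through $1\wedge g$ by $E'_*$-linear ring automorphisms, compatibly with its action on $E_*$. Put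
$$\bar D=A_0/(u_1',\dots,u'_{n-2})A_0,\qquad C=\bar D/p.$$
$\bar D$ is flat over $E'_0/(u'_1,\dots,u'_{n-2})=W(\kappa')$, hence $p$-torsion-free. $\mathbb S_n$ acts on $\bar D$ and $C$, trivially on the image of $E'_0$.

**Lemma 6.** (a) For a ring $S$, ring maps $A_0\to S$ correspond naturally to triples $(\alpha:E_0\to S,\ \beta:E_0'\to S,\ \phi:\alpha_*G\xrightarrow{\cong}\beta_*G')$.

(b) Ring maps $C\to S$ correspond naturally to triples $(\alpha:K\to S,\ \beta:\kappa'\to S,\ \phi:\alpha_*\bar G\xrightarrow{\cong}H)$. In particular $C$ is a $K\otimes_{\mathbb F_p}\kappa'$-algebra generated by $b_1^{\pm1},b_2,b_3,\dots$, the coefficients of the universal $\phi=\sum b_it^i$. Under $g\in\mathbb S_n$ the image of $K$ is acted on by $\psi_g$, and $\kappa'$ is fixed.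

**Step 1: proof of (a).** Ring maps $A_0\to S$ are the same as graded ring maps $A_*\to S[w^{\pm1}]$ with $u'\mapsto w$, $|w|=-2$. Since $BP_*BP$ classifies strict isomorphisms of $p$-typical laws, such a map consists of $\beta$ (with $u'\mapsto w$); $\alpha$ together with $u\mapsto aw$, $a\in S^\times$; and a homogeneous strict isomorphism $f$ from $aw\,\alpha_*G((aw)^{-1}x,(aw)^{-1}y)$ to $w\,\beta_*G'(w^{-1}x,w^{-1}y)$. Put $\phi(t)=w^{-1}f(awt)$. Writing $f=\sum f_iw^{1-i}x^i$ with $f_i\in S$, $f_1=1$, we get $\phi=\sum f_ia^it^i$ over $S$. Unwinding, $\phi(\alpha_*G(x,y))=\beta_*G'(\phi(x),\phi(y))$. The leading coefficient of $\phi$ is $a$, and $(a,f)$ is recovered from $\phi$.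

**Step 2: proof of (b).** For maps factoring through $C$, $p=0$ in $S$ and $\beta$ factors through $\kappa'$, so $\beta_*G'=H$. The series $[p]_{\alpha_*G}(t)=\phi^{-1}(\phi(t)^q)$ has leading term $b_1^{q-1}t^q$ with $b_1$ a unit. Comparing with $\sum^{\alpha_*G}\alpha(u_i)t^{p^i}$, from the lowest degree up, gives $\alpha(u_i)=0$ for $1\le i\le n-2$ and $\alpha(u_{n-1})=b_1^{q-1}$, a unit. So $\alpha$ factors uniquely through $E_0\to\kappa[[s]]\to K$. Conversely every triple as in (b) gives one as in (a) with $\beta$ killing $p,u'_1,\dots,u'_{n-2}$. For the generators: the universal triple is defined over the subring $C_0$ generated by $K$, $\kappa'$ and $b_1^{\pm1},b_2,\dots$. Its classifying map $C\to C_0\subset C$ is the identity by universality, so $C_0=C$. The last sentence holds because $1\wedge g$ is $E'_*$-linear and compatible with the action on $E_*$. $\square$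

**Lemma 7.** $C\neq0$, and $C$ is a union of finite étale $K$-subalgebras. In particular $C$ is reduced and integral over $K$, and the $K$-algebra maps $C\to K^{sep}$ are jointly injective.

**Step 1: $C$ is nonzero.** By (F4) there is an isomorphism $\bar G\cong H$ over $K^{sep}$. With an embedding $\kappa'\subset\bar\kappa$ it gives a triple, hence a ring map $C\to K^{sep}$.

**Step 2: the étale structure.** The derivation of (6) is valid in $C$, and $b_1^{q-1}=s$ since $b_1$ is a unit. So $C$ is a quotient of
$$(K\otimes_{\mathbb F_p}\kappa')[b_1,b_2,\dots]/(b_1^{q-1}-s,\ b_m^q-s^mb_m-R_m)_{m\ge2}.$$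
The subalgebra on $b_1,\dots,b_m$ is finite étale over $K$, since $K\otimes\kappa'$ is and the derivatives $(q-1)b_1^{q-2}$ and $-s^m$ of the successive monic equations are units. A quotient of a finite étale $K$-algebra, i.e. of a finite product of finite separable field extensions, is again finite étale. So $C$ is the union of the images of these subalgebras.

**Step 3: maps to $K^{sep}$ detect elements.** Let $0\ne c\in C$ lie in a finite étale subalgebra $B=\prod L_i$, with nonzero component in $L_i$, and let $e_i\in B$ be the corresponding idempotent. Then $Ce_i\ne0$, and $ce_i$ is a unit in it, being a nonzero element of the field $L_i=Be_i$. The residue field of $Ce_i$ at a maximal ideal is separable algebraic over $K$, so it embeds in $K^{sep}$ over $K$. The resulting map $C\to K^{sep}$ does not kill $c$. $\square$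

## 7. Elements fixed by an open subgroup, and the constraint on $\chi$

Let $C^{alg}\subset C$ be the set of elements algebraic over $\mathbb F_p$, the constants of $C$.

**Lemma 8.** (i) If $c\in C$ is fixed by an open subgroup $U\subset\mathbb S_n$, then $c\in C^{alg}$. (ii) $\mathbb S_n$ fixes $C^{alg}$ pointwise. (iii) Each $c\in C^{alg}$ satisfies $c^{p^f}=c$ for some $f\ge1$.

**Step 1: proof of (i), by the minimal polynomial.** Let $\mu\in K[X]$ be the monic generator of the kernel of $K[X]\to C$, $X\mapsto c$; it exists because $C$ is integral over $K$. For $g\in U$ we have $\mu^g(c)=g(\mu(c))=0$, and $\mu^g$ is monic of the same degree. So $\mu^g=\mu$. By Lemma 3, $\mu\in\kappa[X]$, and $\kappa$ is finite, so $c$ is algebraic over $\mathbb F_p$.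

**Step 2: proof of (iii).** $\mathbb F_p[c]$ is a finite reduced ring, so a finite product of finite fields. Take $f$ a common multiple of their degrees.

**Step 3: proof of (ii), by monodromy.** Let $g\in\mathbb S_n$, $c\in C^{alg}$, and let $\lambda:C\to K^{sep}$ be a $K$-algebra map with associated isomorphism $\phi:\bar G\to H$. By Lemma 7 it suffices to show $\lambda(gc)=\lambda(c)$. Let $\psi=\psi_g|_K$. It is $\kappa$-linear, so $\psi\otimes1$ is an automorphism of $K\otimes_\kappa\bar\kappa=K\bar\kappa$. Extend it to an automorphism $\tilde g$ of $K^{sep}$. Then $\tilde g$ is the identity on $\bar\kappa$.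

The maps $\lambda\circ g$ and $\tilde g\circ\lambda$ both restrict to $\psi$ on $K$. On $\kappa'$ both restrict to $\lambda|_{\kappa'}$, as $g$ fixes $\kappa'$ and $\lambda(\kappa')\subset\bar\kappa$. So they correspond to isomorphisms $\phi_1$ and $\phi_2=\tilde g\phi$ from $\psi_*\bar G$ to $H$, and $\phi_1=h\circ\phi_2$ for some $h\in\mathbb S_{n-1}$. We have no control over $h$, and this is why we need all of $\mathbb S_{n-1}$ in Lemma 5: choose $\sigma\in\mathcal I$ with $\sigma\phi=h\circ\phi$. Since $h$ has coefficients in $\bar\kappa$,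
$$\tilde g\sigma\phi=\tilde g(h\circ\phi)=h\circ\tilde g\phi=\phi_1.$$
Also $\tilde g\sigma\lambda$ restricts to $\psi$ on $K$ and to $\lambda$ on $\kappa'$. So $\tilde g\sigma\lambda$ and $\lambda g$ classify the same triple, i.e. $\lambda g=\tilde g\sigma\lambda$. Finally $\lambda(c)\in\bar\kappa$ is fixed by $\sigma$ and $\tilde g$, so $\lambda(gc)=\lambda(c)$. $\square$

**Lemma 9.** If $y\in\bar D/p^m$ is fixed by an open subgroup $U$ of $\mathbb S_n$, then $y$ is fixed by $\mathbb S_n$.

*Proof.* We lift Lemma 8 by Teichmüller representatives, by induction on $m$. For $m=1$ it is Lemma 8(i),(ii). Let $m>1$. The reduction $c\in C$ of $y$ is $U$-fixed, so $c\in C^{alg}$, $c$ is $\mathbb S_n$-fixed, and $c^{p^f}=c$ for some $f$. Choose $N\ge m-1$ divisible by $f$. Since $a\equiv b$ mod $p$ implies $a^{p^N}\equiv b^{p^N}$ mod $p^{N+1}$, the element $[c]:=\tilde c^{\,p^N}\in\bar D/p^m$ does not depend on the lift $\tilde c\in\bar D/p^m$ of $c$. It reduces to $c^{p^N}=c$. For $g\in\mathbb S_n$, $g\tilde c$ is a lift of $gc=c$, so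 $g[c]=[c]$. Now $y-[c]=pz$, with $z\in\bar D/p^{m-1}$ unique because $\bar D$ is $p$-torsion-free. Hence $z$ is $U$-fixed, so $\mathbb S_n$-fixed by induction, and so is $y$. $\square$

**Proposition 10.** Let $n\ge2$, $m\ge1$, and let $V,\iota,J$ be as in Lemma 2. Let $X\in\mathrm{Sp}_{n-1,n}$ be such that $X\wedge V$ is dualizable in $\mathrm{Sp}_{n-1,n}$ and $\pi_*L_{K(n)}(E\wedge X)\cong\Sigma^dE_*[\chi]$ with $\chi:\mathbb S_n\to\mathbb Z_p^\times$ continuous. Then $\chi\equiv1$ mod $p^m$.

Put $Z=X\wedge V$.

**Step 1: dualizability computes the uncompleted $\pi_*(E\wedge Z)$.** If $Y$ is $L_n$-local, then $V\wedge Y\in\mathrm{Sp}_{n-1,n}$: for $T$ a $K(n-1)\vee K(n)$-acyclic spectrum, $T\wedge DV$ is $K(i)$-acyclic for all $i\le n$ (for $i<n-1$ because $DV$ has type $n-1$), so $[T,V\wedge Y]=[T\wedge DV,Y]=0$. As $E\wedge X$ is $L_n$-local ($L_n$ is smashing), $E\wedge Z=E\,\overline\wedge\,Z$. Since $Z$ is dualizable with dual $Z^\vee$, $E\,\overline\wedge\,Z\simeq F(Z^\vee,E)$. This is $K(n)$-local because $E$ is. So the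 natural map
$$E\wedge Z\to L_{K(n)}(E\wedge Z)=N\wedge V,\qquad N=L_{K(n)}(E\wedge X),$$
is an equivalence, compatible with the $E$-module structures and the $\mathbb S_n$-actions. The generator $e$ gives $N\simeq\Sigma^dE$ as homotopy $E$-modules. Let $\epsilon\in\pi_d(N\wedge V)$ be the image of $e$ under $\iota$. By (F1), $E_*V=E_*/JE_*$ on the class of $\iota$. Hence $\pi_*(E\wedge Z)=(E_*/JE_*)\epsilon$, and $g\epsilon=\chi(g)\epsilon$.

**Step 2: semi-invariants generating the unit ideal.** Let $\mathbb S_n$ act on $E'\wedge E\wedge Z$ by $1\wedge g\wedge1$. Apply (F1) to the homotopy $BP$-modules $E\wedge Z$ and $E'\wedge Z$: multiplication gives isomorphisms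
$$A_*\otimes_{E_*}\pi_*(E\wedge Z)\cong\pi_*(E'\wedge E\wedge Z)\cong A_*\otimes_{E'_*}E'_*Z. \tag{7}$$
The first is equivariant for the diagonal action on the left, since $g$ is a ring map up to homotopy. So $\pi_*(E'\wedge E\wedge Z)=(A_*/JA_*)\epsilon$ is free of rank one over $A_*/JA_*$, with $g(a\epsilon)=g(a)\chi(g)\epsilon$. Here $JA_*$ is generated by the image of $J$ under $BP_*\to E_*\to A_*$; it is $\mathbb S_n$-stable, being the annihilator of $\epsilon$, which $\mathbb S_n$ moves only by units. Some power of $p$ lies in $J$, because the finite spectrum $V$ has type $\ge1$ and so its identity map is $p$-power torsion. So $A_*/JA_*$ is a $\mathbb Z/p^M$-algebra for some $M$, and it does not matter whether $\mathbb Z_p$ acts through $E$ or through $E'$.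

By the second isomorphism of (7), this module is generated over $A_*$ by the image of $E'_*Z$. That image is induced by the unit of $E$, so it consists of $\mathbb S_n$-fixed elements. Write such homogeneous elements as $y\epsilon$. This gives homogeneous $y\in A_*/JA_*$ satisfying (4), and these $y$ generate the unit ideal. The ring $A_*/JA_*$ is even, and $u'$ is an $\mathbb S_n$-fixed unit of degree $-2$. Multiplying by powers of $u'$, we get $y_1,\dots,y_r\in(A_*/JA_*)_0$ generating the unit ideal, with $gy_i=\chi(g)^{-1}y_i$ for all $g$.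

**Step 3: passage to $\bar D/p^m$.** The ideal $JA_*$ came from height $n$; we rewrite it from height $n-1$. Computing $\pi_*(E'\wedge E\wedge V)$ in the two ways of (7) gives $A_*/JA_*$ and $A_*/J'A_*$, where $J'$ is the image of $J$ in $E'_*$. Both are generated by the class of $\iota$, so both ideals are the annihilator of this class, and $JA_*=J'A_*$. As $J\subset(p^m,v_1,\dots,v_{n-2})$, this ideal lies in $(p^m,u'_1,\dots,u'_{n-2})A_*$. So there is an $\mathbb S_n$-equivariant ring map $(A_*/JA_*)_0\to\bar D/p^m$. Since the $y_i$ generate the unit ideal and $C\ne0$, some $y_i$ has an image $y\in\bar D/p^m$ with nonzero reduction in $C$.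

**Step 4: conclusion.** $y$ is fixed by the open subgroup $\{g:\chi(g)\equiv1\bmod p^m\}$, hence by $\mathbb S_n$ (Lemma 9). So $(\chi(g)^{-1}-1)y=0$ for all $g$. Suppose $\chi(g)^{-1}-1=p^rx$ with $x\in\mathbb Z_p^\times$ and $r<m$ for some $g$. Then $p^ry=0$ in $\bar D/p^m$. As $\bar D$ is $p$-torsion-free, $y\in p^{m-r}(\bar D/p^m)$, so $y$ reduces to $0$ in $C$, a contradiction. $\square$

**Corollary 11.** For $n\ge2$ there is a type $n-1$ finite $p$-local spectrum $V$ such that $V\wedge I_{n-1,n}$ is not dualizable in $\mathrm{Sp}_{n-1,n}$.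

*Proof.* $L_{K(n)}I_{n-1,n}\simeq I_n$, so $L_{K(n)}(E\wedge I_{n-1,n})\simeq L_{K(n)}(E\wedge I_n)$ equivariantly. By (F3) the hypothesis on $\pi_*$ in Proposition 10 holds with $\chi=\det^{\pm1}$. Now $\det(1+p)=(1+p)^n\ne1$. Choose $m$ with $(1+p)^n\not\equiv1$ mod $p^m$, and $V$ as in Lemma 2 for this $m$. If $V\wedge I_{n-1,n}$ were dualizable, Proposition 10 would give $\det^{\pm1}\equiv1$ mod $p^m$, a contradiction. $\square$

For $n=p=2$ this proof takes $m=4$ and $V=S^0_{(2)}/16$.

## 8. Descending to $k=n-1$: proofs of Theorems A, B and C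

**Proof of Theorem A.** The case $k=n$ was the first test in Section 1. Let $k<n$, so $n\ge2$, and suppose (1) holds. The functor $L_{n-1,n}:\mathrm{Sp}_{k,n}\to\mathrm{Sp}_{n-1,n}$ is symmetric monoidal, so it preserves dualizable objects. Thus $L_{n-1,n}I_{k,n}\simeq I_{n-1,n}$ is dualizable in $\mathrm{Sp}_{n-1,n}$. Dualizable objects form a thick subcategory, so $V\wedge I_{n-1,n}$ is dualizable for every finite $p$-local $V$. This contradicts Corollary 11. So (1) fails, and with it each of (1)–(4). $\blacksquare$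

**Proof of Theorem B.** The equivalence $I_{k,n}V\simeq DV\wedge I_{k,n}$ is (2). If $k=n$, then $I_n$ is dualizable, hence so is $DV\wedge I_n$. If $V\in\mathcal C_n$, use Proposition 1. It remains to prove necessity for $k<n$.

Suppose $DV\wedge I_{k,n}$ is dualizable. Applying $L_{n-1,n}$, $DV\wedge I_{n-1,n}$ is dualizable in $\mathrm{Sp}_{n-1,n}$. The finite $p$-local $W$ with $W\wedge I_{n-1,n}$ dualizable in $\mathrm{Sp}_{n-1,n}$ form a thick subcategory, which by (F2) is $0$ or some $\mathcal C_r$. By Corollary 11 it does not contain $\mathcal C_{n-1}$. The classes $\mathcal C_r$ decrease with $r$, so it is contained in $\mathcal C_n$. Hence $DV\in\mathcal C_n$, and so $V\in\mathcal C_n$. $\blacksquare$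

**Proof of Theorem C.**

**Step 1: $\chi=1$.** Let $X'=L_{n-1,n}X$. It is dualizable in $\mathrm{Sp}_{n-1,n}$, as is $X'\wedge V$ for every finite $p$-local $V$. Since $X\to X'$ is a $K(n)$-equivalence, $L_{K(n)}(E\wedge X')=L_{K(n)}(E\wedge X)$. Proposition 10, applied for every $m$ with $V$ from Lemma 2, gives $\chi\equiv1$ mod $p^m$ for all $m$. So $\chi=1$.

**Step 2: the character of a tensor power.** Let $U,U'$ be invertible in $\mathrm{Sp}_{n,n}$ with $\pi_*L_{K(n)}(E\wedge U)=\Sigma^aE_*[\chi]$ and $\pi_*L_{K(n)}(E\wedge U')=\Sigma^bE_*[\chi']$. Then $L_{K(n)}(E\wedge U)\simeq\Sigma^aE$ as homotopy $E$-modules. Hence $\pi_*L_{K(n)}(E\wedge U\wedge U')$ is free on the product of the two generators. As $g$ acts multiplicatively, it is $\Sigma^{a+b}E_*[\chi\chi']$. Likewise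
$$L_{K(n)}(E\wedge U^{-1})\simeq\Sigma^{-a}L_{K(n)}(E\wedge U\wedge U^{-1})\simeq\Sigma^{-a}E.$$
The pairing of its homotopy with $\pi_*L_{K(n)}(E\wedge U)$ into $E_*$ is perfect and equivariant. Choosing the generator $e'$ with $e\cdot e'=1$, we get $1=g(e)\cdot g(e')=\chi(g)\,e\cdot g(e')$, so $ge'=\chi(g)^{-1}e'$. So the homotopy is $\Sigma^{-a}E_*[\chi^{-1}]$. With (F3) this gives
$$\pi_*L_{K(n)}(E\wedge\Sigma^dI_n^{\otimes s})\cong\Sigma^{d+s(n^2-n)}E_*[{\det}^{\pm s}].$$

**Step 3: which powers lift.** If $\Sigma^dI_n^{\otimes s}\simeq L_{K(n)}X$ with $X\in\mathrm{Sp}^{\mathrm{dual}}_{k,n}$, Step 1 gives $\det^{\pm s}=1$. Since $\det(1+p)=(1+p)^n$ has infinite order, $s=0$. Conversely, for $s=0$, $\Sigma^dL_{k,n}S^0$ is dualizable with $K(n)$-localization $\Sigma^dL_{K(n)}S^0$. $\blacksquare$
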